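# Gluing Whitney maps, and a Whitney map onto the long arc

## 1. A map of pseudo-arcs with two levels of subcontinua

All spaces are Tychonoff. A *continuum* is a compact connected (Hausdorff) space, and $\mathcal C(X)$ is the hyperspace of all subcontinua of the continuum $X$ with the Vietoris topology; for metrizable $X$ this is the topology of the Hausdorff distance $d_H$. For a continuous $p:X\to Y$ the map $\mathcal C(X)\to\mathcal C(Y)$, $A\mapsto p(A)$, is continuous.

Let $N$ and $M$ be metrizable continua, $M$ nondegenerate, and let $f:N\to M$ be a continuous surjection. It sorts the subcontinua of $N$ into two levels: those that are mapped onto $M$, and those that are not. Put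
$$\mathcal F=\{A\in\mathcal C(N): f(A)=M\},\qquad \mathcal B=\mathcal F\cap\overline{\mathcal C(N)\setminus\mathcal F}.$$
The set $\mathcal F$ is closed (it is the preimage of the point $M$ under $A\mapsto f(A)$) and upward closed under inclusion. The set $\mathcal B$ is the border between the two levels.

**Definition.** The map $f$ is a *two-level map* if

* (α) whenever $A\subsetneq B$ in $\mathcal C(N)$ and $f(A)\ne M$, then $f(A)\ne f(B)$;
* (β) if $A\in\mathcal B$, then no proper subcontinuum of $A$ belongs to $\mathcal F$;
* (γ) $N\notin\mathcal B$.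

So on the lower level $f$ loses no information about strict inclusion, the border consists of minimal members of the upper level, and the upper level is more than its border.

**Example.** Let $C_m$ be the circle of circumference $2^m$, and let $f_0:C_1\to C_0$ be the double covering that is a local isometry. A subcontinuum $A$ of length $\ell$ has image of length $\min(\ell,1)$. Hence $\mathcal F$ consists of the subcontinua of length at least $1$, and $\mathcal B$ of the arcs of length exactly $1$. Since strictly larger subcontinua of a circle have strictly larger length, (α), (β), (γ) hold. Note that the members of $\mathcal B$ overlap.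

**Two non-examples.** Fold $[0,2]$ onto $[0,1]$ by $x\mapsto 1-|x-1|$. For $0<t<1$ the intervals $[1-t,1]\subsetneq[1-t,1+t]$ have the same image $[1-t,1]$, so (α) fails at the fold. Also, if some fiber $f^{-1}(x)$ contains a nondegenerate continuum $B$, then (α) fails for $\{y\}\subsetneq B$ with $y\in B$; in particular a two-level map which is monotone (all fibers connected) is injective.

A continuum is *chainable* if every open cover has a finite open refinement $U_1,\dots,U_n$ which covers it and satisfies $U_i\cap U_j\neq\emptyset$ iff $|i-j|\le 1$. It is *hereditarily indecomposable* (h.i.) if any two intersecting subcontinua are nested. The interval $[0,1]$ is chainable but not h.i.: $[0,\frac23]$ and $[\frac13,1]$ meet and are not nested. A *pseudo-arc* is a nondegenerate metrizable continuum that is chainable and h.i. (such a continuum will be built in Section 10). The proof turns on the following object.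

**Proposition 1.** There is a two-level map $f:N\to M$ such that both $N$ and $M$ are pseudo-arcs.

Now for its purpose. An *arc* is a pair $\langle J,\lhd\rangle$, where $J$ is a continuum whose topology is the order topology of the strict linear order $\lhd$. The order is part of the data. For example, the *long arc* is
$$L=(\omega_1\times[0,1))\cup\{\langle\omega_1,0\rangle\}$$
with the topology of the lexicographic order $<_{lex}$. Let $<_{lex}^-$ be the reverse order. In $\langle L,<_{lex}\rangle$ the minimum is the limit of a countable sequence of other points and the maximum is not, so $\langle L,<_{lex}\rangle$ and $\langle L,<_{lex}^-\rangle$ are not order-isomorphic.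

**Definition.** A *Whitney map* for $\mathcal C(X)$ is a continuous $\mu:\mathcal C(X)\to\langle J,\lhd\rangle$, where $\langle J,\lhd\rangle$ is an arc, such that

* (a) $\mu(\{x\})=\min J$ for each $x\in X$;
* (b) $\mu(A)\lhd\mu(B)$ whenever $A\subsetneq B$ in $\mathcal C(X)$;
* (c) $\mu(X)=\max J$.

On $[0,1]$ the length $\mu([x,y])=y-x$ is a Whitney map to $[0,1]$. On a circle in the plane the length is one too (with the right target), but the diameter is not: a closed arc that contains a half circle already has the diameter of the whole circle.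

Stone constructed a continuum of uncountable weight that admits a Whitney map to $[0,1]$, and there is a chainable h.i. continuum of weight $\omega_1$ that admits a Whitney map to $\langle L,<_{lex}^-\rangle$. The question, from Rodrigo Hernández-Gutiérrez, "A Whitney map onto the Long Arc", arXiv:1312.1704 (2013), is about the other direction: is there a continuum $X$ with a Whitney map $\mathcal C(X)\to\langle L,<_{lex}\rangle$? The answer is yes.

**Theorem A.** There is a chainable, hereditarily indecomposable continuum $X$ of weight $\omega_1$ with a Whitney map $\mu:\mathcal C(X)\to\langle L,<_{lex}\rangle$.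

Write $L^-$ for $\langle L,<_{lex}^-\rangle$ and $L^-{}^\frown L$ for the arc obtained by gluing $\max L^-$ to $\min L$.

**Theorem B.** Let $J$ be a nondegenerate arc such that $[s,t]$ is metrizable whenever $\min J\lhd s\lhd t\lhd\max J$. Then there is a chainable, hereditarily indecomposable continuum $X$ of the least possible weight $w(X)=w(J)$ with a Whitney map $\mathcal C(X)\to J$. Up to order isomorphism these arcs $J$ are exactly $[0,1]$, $L$, $L^-$ and $L^-{}^\frown L$.

A two-level map lets us put a new interval of values *on top of* a Whitney map. If $\nu_M:\mathcal C(M)\to[a,b]$ is a Whitney map, then $A\mapsto\nu_M(f(A))$ behaves on the lower level of $N$ exactly as a Whitney map should, by (α), and is constantly $b$ on $\mathcal F$. If the members of $\mathcal F$ can be measured with values from $b$ upward, starting with $b$ on $\mathcal B$, we get a Whitney map on $N$ with a longer range. When $M$ is h.i., the members of $\mathcal B$ form a partition of $N$, and the quotient does the measuring. As $N$ is again a pseudo-arc, the step can be repeated, and it will be repeated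 $\omega_1$ times.

## 2. Inverse limits, order arcs, and the weight bound

Inverse systems below are over directed sets, with compact Hausdorff spaces $X_\alpha$ and surjective bonding maps; $X=\varprojlim X_\alpha$ has surjective projections $p_\alpha$, and for $A\subset X$ we write $A_\alpha=p_\alpha(A)$.

* (I1) A closed $A\subset X$ equals $\varprojlim A_\alpha$: if $x_\alpha\in A_\alpha$ for all $\alpha$, then every basic neighborhood $p_\alpha^{-1}(U)$ of $x$ meets $A$. So $A\subset B$ iff $A_\alpha\subset B_\alpha$ for all $\alpha$, for closed $A,B$; moreover an inclusion $A_\gamma\subset B_\gamma$ is inherited by all $\alpha\le\gamma$. If closed $A,B$ are disjoint, then $A_\alpha\cap B_\alpha=\emptyset$ for all large $\alpha$; otherwise the nonempty compact sets $A_\alpha\cap B_\alpha$ form an inverse system, which has a thread, and the thread is a point of $A\cap B$.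
* (I2) An inverse limit of continua is a continuum. If all $X_\alpha$ are chainable, so is $X$: given an open cover of $X$, compactness gives an $\alpha$ and an open cover of $X_\alpha$ whose preimage refines it. Refine the cover of $X_\alpha$ by a chain and take preimages under $p_\alpha$; because $p_\alpha$ is onto, preimages intersect exactly when the links do.
* (I3) If all $X_\alpha$ are h.i., so is $X$: if $A\cap B\ne\emptyset$, then $A_\alpha,B_\alpha$ are nested for each $\alpha$. One of the two inclusions holds for cofinally many $\alpha$, hence for all $\alpha$, so $A,B$ are nested by (I1).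
* (I4) $\mathcal C(X)=\varprojlim\mathcal C(X_\alpha)$ via $A\mapsto(A_\alpha)_\alpha$ when the $X_\alpha$ are continua. This map is continuous, and injective by (I1). It is onto because for a coherent family $(A_\alpha)$ the continuum $\varprojlim A_\alpha$ has projections $A_\alpha$. Since $\mathcal C(X)$ is compact, it is a homeomorphism.

We also use the following cited facts.

* (F1) Every nondegenerate metrizable continuum has a Whitney map onto $[0,1]$ (Whitney 1933; Illanes–Nadler, *Hyperspaces*, 1999).
* (F2) If $N$ is a metrizable continuum and $A\subsetneq B$ in $\mathcal C(N)$, there is an *order arc* from $A$ to $B$: a strictly increasing continuous map $[0,1]\to\mathcal C(N)$ from $A$ to $B$ (Nadler, *Hyperspaces of Sets*, Thm 1.8). In $[0,1]$, for instance, $t\mapsto[0,t]$ is an order arc from $\{0\}$ to $[0,1]$.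
* (F3) Any two nondegenerate metrizable chainable h.i. continua are homeomorphic (Bing, *Concerning hereditarily indecomposable continua*, Pacific J. Math. 1 (1951)). So all pseudo-arcs are homeomorphic.
* (F4) (only for Theorem B) Monotone images of metrizable chainable continua are chainable (Bing, *Snake-like continua*, Duke Math. J. 18 (1951)).

**Lemma 2.** Let $X$ be a continuum. Then $\mathcal C(X)$ is connected. If $\mu:\mathcal C(X)\to J$ is a Whitney map and $J$ is nondegenerate, then $\mu$ is onto $J$ and $w(X)\ge w(J)$.

*Proof.* If $X$ is metrizable, (F2) joins every $A\ne X$ to $X$ by a path, so $\mathcal C(X)$ is connected. In general embed $X$ in a cube $[0,1]^\kappa$; then $X$ is the inverse limit of its projections to the finite subcubes, which are metrizable continua, and (I4) and (I2) apply. The image of $\mu$ is connected and contains $\min J$ and $\max J$, so it is $J$. As $\min J\neq\max J$, $X$ is nondegenerate, hence infinite. Let $\mathcal V$ be a base of $X$ of size $w(X)$ closed under finite unions. The sets $\{A:A\subset V\}$ and $\{A:A\cap V\neq\emptyset\}$,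 $V\in\mathcal V$, form a subbase of $\mathcal C(X)$ by compactness of the sets $A$; so $w(\mathcal C(X))\le w(X)$. A continuous map of a compact space onto a Hausdorff space does not increase weight, so $w(J)\le w(\mathcal C(X))\le w(X)$. $\square$

## 3. Metrizable, locally connected and solenoidal candidates

**Metrizable $X$.** There is no Whitney map to $L$: by Lemma 2 the weight of $X$ is at least $w(L)$, and $L$ is not metrizable because it is not first countable at its maximum.

**The long arc itself.** Let $X=L$ and $A_\alpha=[\langle\alpha,0\rangle,\langle\omega_1,0\rangle]$ for $\alpha<\omega_1$. By (b), a Whitney map to $\langle L,<_{lex}\rangle$ would give a strictly decreasing sequence $\mu(A_\alpha)$, $\alpha<\omega_1$, in $L$. Its first coordinates are nonincreasing ordinals, hence eventually constant; so there would be a strictly decreasing $\omega_1$-sequence of reals in $[0,1)$. There is none.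

**Locally connected $X$.** Suppose $\mu:\mathcal C(X)\to\langle L,<_{lex}\rangle$ is a Whitney map and $X$ is locally connected. Choose $x_n\in L$ strictly decreasing to $\min L$. For $x\in X$, continuity of $\mu$ at $\{x\}$ gives an open $V\ni x$ such that all continua contained in $V$ have $\mu$-value below $x_n$; take a connected open $W\ni x$ with $\overline W\subset V$. Let $\mathcal W_n$ be the cover of $X$ by all sets $W$ so obtained, and $G_n=\bigcup\{W\times W:W\in\mathcal W_n\}$. If $(x,y)\in\bigcap_nG_n$, there are continua $A_n\ni x,y$ with $\mu(A_n)<_{lex}x_n$; a cluster point $A$ of $(A_n)$ contains $x,y$ and has $\mu(A)=\min L$. By (a) and (b), $A$ is a singleton, so $x=y$. Thus the diagonal is a $G_\delta$ in $X^2$, and a compact Hausdorff space with $G_\delta$-diagonal is metrizable, a case already excluded.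

**Circles and the solenoid.** A first sensible plan is to lengthen the range step by step with the coverings of Section 1. Let $f_m:C_{m+1}\to C_m$ be the double covering that is a local isometry, and let $\nu_m:\mathcal C(C_m)\to[0,2^m]$ be length. These are Whitney maps and
$$\nu_m(f_m(A))=\min(\nu_{m+1}(A),2^m):$$
every step adds an interval on top, and projecting down truncates. Let $\Sigma=\varprojlim(C_m,f_m)$ with projections $p_m$. Then $\nu(A)=\sup_m\nu_m(p_m(A))$ is a Whitney map $\mathcal C(\Sigma)\to[0,\infty]$ (the computation is that of the limit step in Section 6). This exhausts $\omega$ steps. The next step needs a continuum $P$, a Whitney map $\nu'$ for $\mathcal C(P)$ with range extending $[0,\infty]$ upward, and $g:P\to\Sigma$ with $\nu(g(A))=\min(\nu'(A),\infty)$. By connectedness of $\mathcal C(P)$ there is $A$ with $\infty\lhd\nu'(A)\lhd\nu'(P)$; then $A$ is proper and $g(A)=\Sigma$. So $P$ must have a proper subcontinuum mapped onto $\Sigma$.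

Here the plan stops, because $P=\Sigma$ is impossible for every continuous $g$. Indeed, if $A\subsetneq\Sigma$ is a subcontinuum, then for some $m$ and all larger ones $p_m(A)\ne C_m$, and each $f_m$ is injective on an arc whose image is not all of $C_m$. So $p_m$ maps $A$ homeomorphically onto an arc or a point. But no continuous $g:[0,1]\to\Sigma$ is onto: lift $p_0g$ to $G:[0,1]\to\mathbb R$ through the universal covering $\mathbb R\to C_0$ and let $R=\max G-\min G$. Since $p_mg$ is a lift of $p_0g$ to $C_m$, it is the composition of $G$, up to a translation, with the universal covering $\mathbb R\to C_m$, so its image has length at most $R$; it is not onto once $2^m>R$.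

At stage $\omega$ the space has changed its kind, and the step that worked for circles has no analogue. We want a class of continua that is closed under countable inverse limits and in which one and the same step is available for every member. By (I2), (I3) and (F3), countable inverse limits of pseudo-arcs are pseudo-arcs, and all pseudo-arcs are homeomorphic; so *one* two-level map between pseudo-arcs serves at all countable stages. Sections 4–6 carry this out, and Sections 7–10 build the map.

## 4. The partition of $N$ into minimal continua over $M$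

In this section and the next, $f:N\to M$ is a two-level map and $M$ is h.i. The example of the circles shows that the second condition is needed for what follows: there $\mathcal B$ was not a partition.

**Lemma 3.**

1. If $A\in\mathcal C(N)\setminus\mathcal F$, $B\in\mathcal C(N)$ and $A\cap B\neq\emptyset$, then $A,B$ are nested.
2. Each $x\in N$ lies in exactly one $A(x)\in\mathcal B$, and $A(x)\subset B$ whenever $x\in B\in\mathcal F$.
3. $\mathcal B$ is a partition of $N$, and the quotient $Q$ is a nondegenerate metrizable continuum. Let $\pi:N\to Q$ be the quotient map. If $A\in\mathcal F$, then $A=\pi^{-1}(\pi(A))$; if $A\notin\mathcal F$, then $\pi(A)$ is a point.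

*Proof.* **An observation, to produce members of $\mathcal B$.** Let $x\in B\in\mathcal F$. As $M$ is nondegenerate, $\{x\}\notin\mathcal F$, so $\{x\}\subsetneq B$. Take an order arc from $\{x\}$ to $B$ (F2) and let $C$ be its first member in the closed set $\mathcal F$. The members $C'\subsetneq C$ of the order arc contain $x$ and are not in $\mathcal F$; they increase to $C$ in the limit, so $C$ is the closure of their union and $C\in\mathcal B$. Also $x\in C\subset B$.

**(1), nestedness when one set is on the lower level.** First let $B\notin\mathcal F$. Since $M$ is h.i., the intersecting continua $f(A),f(B)$ are nested, say $f(A)\subset f(B)$. Then $f(A\cup B)=f(B)\ne M$. If $B\subsetneq A\cup B$, this contradicts (α). So $A\subset B$. The case $f(B)\subset f(A)$ is the same with the roles exchanged. Now let $B\in\mathcal F$. Take $x\in A\cap B$ and $C,C'$ as in the observation. Each $C'$ is nested with $A$ by the case just done. If some $C'\supset A$, then $A\subset C'\subset B$. Otherwise all $C'\subset A$, so $C\subset A$ and $f(A)=M$, a contradiction.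

**(2), uniqueness of the minimal continuum.** Let $x\in B\in\mathcal F$ (for instance $B=N$), and $C$ as in the observation. Let $x\in D\in\mathcal B$. Each $C'$ is nested with $D$ by (1), and $D\not\subset C'$ because $f(D)=M\ne f(C')$. So all $C'\subset D$, hence $C\subset D$, and $C=D$ by (β). Thus the member of $\mathcal B$ containing $x$ is unique; and for every $B\in\mathcal F$ containing $x$ it equals the $C$ obtained from $B$, which lies in $B$.

**(3), the quotient.** By (2), $\mathcal B$ is a partition. It is compact in $\mathcal C(N)$, so the equivalence relation $\{(x,y):x,y\in A\text{ for some }A\in\mathcal B\}$ is the projection of the compact set $\{(x,y,A):A\in\mathcal B,\ x,y\in A\}$, hence closed. So $Q$ is compact Hausdorff, and, as a continuous image of $N$, a metrizable continuum. It is nondegenerate since $N\notin\mathcal B$ by (γ). If $A\in\mathcal F$, then $A(x)\subset A$ for all $x\in A$ by (2), so $A$ is saturated. If $A\notin\mathcal F$ and $x\in A$, then $A$ and $A(x)$ are nested by (1), and $A(x)\not\subset A$ since $f(A(x))=M$; so $A\subset A(x)$ and $\pi(A)$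 is a point. $\square$

## 5. Gluing a Whitney map of $M$ to a Whitney map of $Q$

**Lemma 4.** Let $[a,c]$ be an arc, $a\lhd b\lhd c$, and let $\nu_M:\mathcal C(M)\to[a,b]$ and $\nu_Q:\mathcal C(Q)\to[b,c]$ be Whitney maps. Then
$$\nu(A)=\begin{cases}\nu_M(f(A)),&f(A)\neq M,\\ \nu_Q(\pi(A)),&f(A)=M,\end{cases}$$
is a Whitney map $\mathcal C(N)\to[a,c]$, and for all $A\in\mathcal C(N)$
$$\min(\nu(A),b)=\nu_M(f(A)),\qquad \max(\nu(A),b)=\nu_Q(\pi(A)).\tag{1}$$

*Proof.* **Continuity.** We check it on two closed sets that cover $\mathcal C(N)$. On $\mathcal F$, $\nu(A)=\nu_Q(\pi(A))$, which is continuous. On $\mathcal G=\overline{\mathcal C(N)\setminus\mathcal F}$ we claim $\nu(A)=\nu_M(f(A))$. This is the definition if $A\notin\mathcal F$. If $A\in\mathcal G\cap\mathcal F=\mathcal B$, then $\pi(A)$ is a point, so $\nu(A)=\nu_Q(\pi(A))=b=\nu_M(M)=\nu_M(f(A))$. So $\nu$ is continuous on each of the two sets.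

**(a) and (c).** $\nu(\{x\})=\nu_M(\{f(x)\})=a$, and $\nu(N)=\nu_Q(Q)=c$.

**(b).** Let $A\subsetneq B$. If $f(B)\ne M$, then $f(A)\ne M$ and $f(A)\subsetneq f(B)$ by (α), so $\nu(A)\lhd\nu(B)$. If $f(A)\neq M=f(B)$, then $f(A)\subsetneq M$ gives $\nu(A)=\nu_M(f(A))\lhd b\unlhd\nu(B)$. If $f(A)=M$, then also $f(B)=M$, both sets are saturated by Lemma 3(3), so $\pi(A)\subsetneq\pi(B)$ and $\nu(A)\lhd\nu(B)$.

**Identities (1).** If $f(A)\ne M$, then $\nu(A)=\nu_M(f(A))\lhd b$, which gives the first identity, and $\pi(A)$ is a point, so $\max(\nu(A),b)=b=\nu_Q(\pi(A))$. If $f(A)=M$, then $\nu(A)=\nu_Q(\pi(A))\unrhd b$, which gives the second, and $\min(\nu(A),b)=b=\nu_M(M)$. $\square$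

## 6. $\omega_1$ gluings: Theorem A from Proposition 1

*Proof of Theorem A, given Proposition 1.* Fix $f:N\to M$ from Proposition 1 with its quotient $\pi:N\to Q$. Write $\bar\alpha=\langle\alpha,0\rangle$ and $L_\alpha=[\bar0,\bar\alpha]\subset L$ for $1\le\alpha\le\omega_1$; here $<$ is $<_{lex}$. By recursion we construct, for $1\le\alpha\le\omega_1$, nondegenerate chainable h.i. continua $P_\alpha$ (pseudo-arcs if $\alpha<\omega_1$), Whitney maps $\nu_\alpha:\mathcal C(P_\alpha)\to L_\alpha$ and a commuting system of continuous surjections $p^\gamma_\alpha:P_\gamma\to P_\alpha$ ($\alpha<\gamma$) with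
$$\nu_\alpha(p^\gamma_\alpha(A))=\min(\nu_\gamma(A),\bar\alpha)\qquad(A\in\mathcal C(P_\gamma)).\tag{2}$$

**Start.** $P_1$ is a pseudo-arc and $\nu_1$ a Whitney map to $L_1\cong[0,1]$, from (F1).

**Successor step, adding one unit interval on top.** Let $\alpha+1<\omega_1$. By (F3) there is a homeomorphism $h:P_\alpha\to M$. Put $\nu_M(B)=\nu_\alpha(h^{-1}(B))$, a Whitney map $\mathcal C(M)\to[\bar0,\bar\alpha]$, and let $\nu_Q:\mathcal C(Q)\to[\bar\alpha,\overline{\alpha+1}]\cong[0,1]$ be a Whitney map (F1). Let $P_{\alpha+1}=N$, let $\nu_{\alpha+1}$ be the map of Lemma 4, $p^{\alpha+1}_\alpha=h^{-1}f$ and $p^{\alpha+1}_\delta=p^\alpha_\delta p^{\alpha+1}_\alpha$ for $\delta<\alpha$. By (1),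
$$\nu_\alpha(p^{\alpha+1}_\alpha(A))=\nu_M(f(A))=\min(\nu_{\alpha+1}(A),\bar\alpha),$$
and for $\delta<\alpha$, $\nu_\delta(p^{\alpha+1}_\delta(A))=\min(\nu_\alpha(p^{\alpha+1}_\alpha(A)),\bar\delta)=\min(\nu_{\alpha+1}(A),\bar\delta)$.

**Limit step, passing to the inverse limit.** Let $\lambda\le\omega_1$ be a limit, $P_\lambda=\varprojlim_{\alpha<\lambda}P_\alpha$ with the projections $p_\alpha=p^\lambda_\alpha$, which are surjective. $P_\lambda$ is chainable and h.i. by (I2), (I3), and nondegenerate. If $\lambda<\omega_1$, it lies in a countable product of metrizable spaces, so it is metrizable and a pseudo-arc. Put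
$$\nu_\lambda(A)=\sup_{\alpha<\lambda}\nu_\alpha(p_\alpha(A)).$$
By (2) below $\lambda$, $\nu_\alpha(p_\alpha(A))=\min(\nu_\gamma(p_\gamma(A)),\bar\alpha)$ for $\alpha<\gamma<\lambda$. There are two cases. If $\nu_\alpha(p_\alpha(A))=t<\bar\alpha$ for some $\alpha$, then $\nu_\gamma(p_\gamma(A))=t$ for all $\gamma\in[\alpha,\lambda)$, while $\nu_\beta(p_\beta(A))=\min(t,\bar\beta)$ for $\beta<\alpha$; so $\nu_\lambda(A)=t$. Otherwise $\nu_\alpha(p_\alpha(A))=\bar\alpha$ for all $\alpha<\lambda$ and $\nu_\lambda(A)=\sup_{\alpha<\lambda}\bar\alpha=\bar\lambda$. In both cases $\min(\nu_\lambda(A),\bar\alpha)=\nu_\alpha(p_\alpha(A))$ for all $\alpha<\lambda$, which is (2). It remains to see that $\nu_\lambda$ is a Whitney map.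

* Continuity: if $x<\bar\alpha$ with $\alpha<\lambda$, then by (2) $\{A:\nu_\lambda(A)<x\}=\{A:\nu_\alpha(p_\alpha(A))<x\}$ and $\{A:\nu_\lambda(A)>x\}=\{A:\nu_\alpha(p_\alpha(A))>x\}$ are open. Every $x<\bar\lambda$ satisfies $x<\bar\alpha$ for some $\alpha<\lambda$. Finally $\{A:\nu_\lambda(A)<\bar\lambda\}=\bigcup_{x<\bar\lambda}\{A:\nu_\lambda(A)<x\}$ is open. So preimages of all open rays are open.
* (a) $\nu_\alpha(p_\alpha(\{x\}))=\bar0$ for all $\alpha<\lambda$, so $\nu_\lambda(\{x\})=\bar0$.
* (b) If $A\subsetneq B$, then $p_\alpha(A)\subsetneq p_\alpha(B)$ for some $\alpha<\lambda$ by (I1); so $\min(\nu_\lambda(A),\bar\alpha)<\min(\nu_\lambda(B),\bar\alpha)$ and $\nu_\lambda(A)<\nu_\lambda(B)$.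
* (c) $\nu_\alpha(p_\alpha(P_\lambda))=\nu_\alpha(P_\alpha)=\bar\alpha$ for all $\alpha<\lambda$, so $\nu_\lambda(P_\lambda)=\bar\lambda$.

**The weight.** Put $X=P_{\omega_1}$ and $\mu=\nu_{\omega_1}:\mathcal C(X)\to L_{\omega_1}=L$. As $X$ embeds in a product of $\omega_1$ metrizable compacta, $w(X)\le\omega_1$. By Lemma 2, $w(X)\ge w(L)$, and $L$ is not metrizable, so $w(X)=\omega_1$. $\square$

What is left is Proposition 1.

## 7. The zigzag and crooked walks

Let $I=[0,1]$ and $F:\mathbb R\to I$, $F(x)=\operatorname{dist}(x,2\mathbb Z)$. A *tooth* is an interval $T_q=[q,q+1]$, $q\in\mathbb Z$. $F$ maps each tooth homeomorphically onto $I$, and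
$$F(x\pm1)=1-F(x),\qquad F(2\tau-x)=F(x)\quad(\tau\in\mathbb Z).$$
For a compact interval $K$: $F(K)=I$ iff $K$ contains a full tooth. (If $F(K)=I$, then $K$ contains an even and an odd integer, hence a tooth between them.)

We will get $f$ as an inverse limit of restrictions of $F$: a tower of intervals $N_i=[0,n_i]$ over a tower of copies of $I$, with $F:N_i\to I$ at each level. Then "$f(A)=M$" says that every projection of $A$ contains a full tooth. Two things must be arranged by the bonding maps. Both limits must be h.i.; this is done by crooked maps, now. And the folds of $F$ must not destroy (α); this is Section 8.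

The points $z',y'$ lie *in weak order $y,z',y',z$* if $y\le z'\le y'\le z$ or $y\ge z'\ge y'\ge z$.

**Lemma 5.** For each $n\ge1$ there are $p\ge1$ and $w:[0,p]\to[0,n]$ with $w(0)=0$, $w(p)=n$, $w$ integer-valued at integers and linear with slope $\pm1$ on each tooth, such that:

(C) if $w(y)=u$, $w(z)=v$ are integers with $|u-v|\ge2$ and $e=\operatorname{sgn}(v-u)$, then there are $z',y'$ in weak order $y,z',y',z$ with $w(z')=v-e$, $w(y')=u+e$.

Moreover $F\circ w=F$ on $[0,p]$.

In words: a walk from height $u$ to height $v$ first goes almost to $v$, then returns almost to $u$, and only then arrives at $v$.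

*Proof.* **$F\circ w=F$.** We have $w(m)\equiv m\pmod 2$ since each step is $\pm1$ and $w(0)=0$; and $w$ is isometric on teeth. For $m$ even and $s\in[0,1]$, $F(w(m+s))=F(w(m)\pm s)=s=F(m+s)$; for $m$ odd both sides are $1-s$.

**The walks.** Let $W_1$ be the walk $0,1$ and $W_2$ the walk $0,1,2$. For $n\ge3$ let $W_n=S_1*S_2*S_3$, where $S_1=W_{n-1}$ (from $0$ to $n-1$), $S_2$ is the reverse of $W_{n-2}+1$ (from $n-1$ to $1$), and $S_3=W_{n-1}+1$ (from $1$ to $n$). For instance $W_3$ is $0,1,2,1,2,3$ and $W_4$ is $0,1,2,1,2,3,2,1,2,3,2,3,4$. The values stay in $[0,n]$.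

**Proof of (C), by induction on $n$.** The statement of (C) for $(z,y)$ is the statement for $(y,z)$ with the two points renamed; so we may assume $y<z$, and (C) is invariant under time reversal and under shifts. If $|u-v|=2$, then $v-e=u+e$, and the intermediate value theorem (IVT) gives a point with this value; take it as $z'=y'$. So (C) holds for $n=1,2$. Let $n\ge3$ and $y<z$. If $y,z$ lie in the same $S_k$, use induction. In all other cases but one we find two points, between $y$ and $z$ and in the same order, in one $S_k$, with values $u,v$; induction applied to them gives $z',y'$.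

* $y\in S_1$, $z\in S_2$. If $u<v$: $v\le n-1$ and $S_1$ ends at $n-1$, so $S_1$ takes the value $v$ after $y$. If $u>v$: $u\le n-1$, and $S_2$ starts at $n-1$, so $S_2$ takes the value $u$ before $z$.
* $y\in S_2$, $z\in S_3$. If $u<v$: $u\ge1$, and $S_3$ starts at $1$, so $S_3$ takes the value $u$ before $z$. If $u>v$: $v\ge1$, and $S_2$ ends at $1$, so $S_2$ takes the value $v$ after $y$.
* $y\in S_1$, $z\in S_3$. If $u>v$: $n-1\ge u>v\ge1$, so $S_2$ takes $u$ and later $v$. If $u<v\le n-1$: $S_1$ takes $v$ after $y$. If $1\le u<v$: $S_3$ takes $u$ before $z$. There remains $u=0$, $v=n$: take $z'$ the end of $S_1$ (value $n-1$) and $y'$ the end of $S_2$ (value $1$). $\square$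

Call $g:I\to I$ *$\delta$-crooked* if for all $y,z\in I$ there are $z',y'$ in weak order $y,z',y',z$ with $|g(z')-g(z)|\le\delta$ and $|g(y')-g(y)|\le\delta$. The identity is not $\delta$-crooked for $\delta<\frac12$: for $y=0,z=1$ we would need $z'\ge1-\delta>\delta\ge y'$.

**Corollary 6.** For each $\delta>0$ there is a $\delta$-crooked continuous surjection $g:I\to I$ with $g(0)=0$, $g(1)=1$.

*Proof.* Let $g(t)=w(pt)/n$ with $w$ from Lemma 5 and $4/n\le\delta$. We work with unscaled points $y,z\in[0,p]$ and $u=w(y)$, $v=w(z)$, and need errors at most $4$. The definition is symmetric in $y,z$ (exchange also $y'$ and $z'$), so let $u\le v$. If $v-u\le4$, take $z'=y$, $y'=z$. Otherwise let $u^*=\lceil u\rceil$, $v^*=\lfloor v\rfloor$, so $v^*-u^*\ge2$. By IVT there is $y^*$ between $y$ and $z$ with value $u^*$, and then $z^*$ between $y^*$ and $z$ with value $v^*$. Apply (C) to $y^*,z^*$: it gives $z',y'$ in weak order with values $v^*-1$, $u^*+1$, and these differ from $v$, $u$ by at most $2$. $\square$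

## 8. Drifting lifts

At level $i+1$ the intervals $A=[\tau-t,\tau]$ and $B=[\tau-t,\tau+t]$, with $\tau$ an integer and $0<t<1$, have the same image under $F$. For (α) to hold in the limit, the difference between $A$ and $B$ must be nearly invisible one level down: the bonding map $\varphi:N_{i+1}\to N_i$ has to look almost the same on the two sides of each integer.

The obvious attempt is exact symmetry, $\varphi(\tau-x)=\varphi(\tau+x)$ at each interior integer $\tau$ and for $0\le x\le 1$. Then all teeth have the same image, and as $\varphi$ is onto, $\varphi(T)=N_i$ for every tooth $T$. If all bonding maps are like this, a continuum $A$ with $f(A)=M$ has a full tooth in each $A_{i+1}$, so $A_i=N_i$ for all $i$ and $A=N$. Thus $\mathcal F=\{N\}$, and $N\in\mathcal B$, since $N$ is a limit of proper subcontinua along an order arc. Condition (γ) fails.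

So the images of consecutive teeth must be nearly equal and still *drift*, so slowly that each tooth has a small image, until together they have covered $N_i$. The maps on single teeth are lifts, through $F$, of one map $\sigma:I\to I$. Two lifts can part only at times where $\sigma\in\{0,1\}$, and then one excursion is reflected in an integer. Reflecting an excursion of depth $1$ at once changes the image by a Hausdorff distance of $1$. The remedy is to let $\sigma$ begin with pairs of excursions of depth $\frac1r,\frac2r,\dots,1$. A deep excursion is reflected only after the ground it will cover, up to $\frac1r$, has been covered by other excursions that come earlier.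

**Lemma 7.** For integers $k,r\ge1$ there are a continuous surjection $\sigma:I\to I$, an integer $n'\ge1$ and a continuous surjection $D:[0,n']\to[0,k]$ with $F\circ D=\sigma\circ F$ such that

1. for each tooth $T\subset[0,n']$, $D(T)\subset[\tau-1,\tau+1]$ for some integer $\tau\in[0,k]$;
2. for each integer $0<\tau<n'$ and $t\in[0,1]$: $d_H(D[\tau-t,\tau],D[\tau,\tau+t])\le1/r$.

*Proof.* **Step 1: the map $\sigma$.** Divide $[0,\frac13]$ into $2r$ consecutive equal closed intervals labelled $a_1,b_1,a_2,b_2,\dots,a_r,b_r$. On $a_j$ and on $b_j$ let $\sigma$ go linearly from $1$ down to $1-j/r$ (at the midpoint) and back to $1$. On $[\frac13,\frac23]$ let $\sigma(t)=2-3t$. On $[\frac23,1]$ let $\sigma(t)=1-\sigma(1-t)$. Then $\sigma$ is a continuous surjection and $\sigma(1-t)=1-\sigma(t)$ for all $t$. Label the interval $[\frac13,1]$ by $z$.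

**Step 2: lifts and their comparison.** A *lift* is a continuous $\psi:I\to\mathbb R$ with $F\psi=\sigma$. Let $\lambda_q=(F|T_q)^{-1}\circ\sigma$, the unique lift into $T_q$. Write

* $\psi\sim_0\psi'$ if $\psi(0)=\psi'(0)$ and $d_H(\psi[0,t],\psi'[0,t])\le\frac1r$ for all $t\in I$;
* $\psi\sim_1\psi'$ if $\psi(1)=\psi'(1)$ and $d_H(\psi[t,1],\psi'[t,1])\le\frac1r$ for all $t\in I$.

Both relations are reflexive and symmetric.

**Step 3: claim.** *$\lambda_q$ and $\lambda_{q+1}$ are joined by a finite chain of lifts into $T_q\cup T_{q+1}$, consecutive ones being $\sim_0$-related if $q+1$ is odd, and $\sim_1$-related if $q+1$ is even.*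

*Case $\tau:=q+1$ odd.* Let $d=1-\sigma$. It is $0$ at all endpoints of labelled intervals other than $t=1$. Hence for any choice of signs $\chi=\pm1$, one for each label, $\psi(t)=\tau+\chi(t)d(t)$ is well defined and continuous. It is a lift, because $F(\tau+x)=1-|x|$ for $|x|\le1$. All signs $-$ gives $\lambda_q$, all signs $+$ gives $\lambda_{q+1}$. Since $\psi(0)=\tau$,
$$\psi[0,t]=[\tau-l(t),\tau+\rho(t)],$$
where $l(t)$, respectively $\rho(t)$, is the maximum of $0$ and the values $d(s)$, $s\le t$, at times $s$ with sign $-$, respectively $+$. The Hausdorff distance of two such intervals is the larger of the differences in $l$ and in $\rho$. Change signs from $-$ to $+$ one label at a time, in the order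
$$b_1,b_2,\dots,b_r,\ z,\ a_r,a_{r-1},\dots,a_1.$$
Before the start of the flipped label nothing changes. We check the rest.

* *Flipping $b_j$.* All $a$'s are $-$, the labels $b_1,\dots,b_{j-1}$ are $+$, and $b_{j+1},\dots,b_r,z$ are $-$. Since $a_j$ precedes $b_j$, has sign $-$ and the same depth $j/r$, $l$ does not change. From the start of $b_j$ on, the old $\rho$ is $\frac{j-1}r$ and the new one lies in $[\frac{j-1}r,\frac jr]$.
* *Flipping $z$.* All $a$'s are $-$ and all $b$'s are $+$. On $z$, $l=\rho=1$ already, owing to $a_r$ and $b_r$. No change.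
* *Flipping $a_j$.* The labels $a_1,\dots,a_j$ are $-$ and all others are $+$. From the start of $a_j$ on, the old $l$ lies in $[\frac{j-1}r,\frac jr]$ and the new $l$ is $\frac{j-1}r$. Up to the end of $b_j$, both the old and the new $\rho$ lie in $[\frac{j-1}r,\frac jr]$, as $b_{j-1}$ (if $j>1$) comes before $a_j$ with sign $+$ and no deeper label than those of index $j$ has occurred. From the end of $b_j$ on, $b_j$ contributes $\frac jr$ to both, so the contribution of $a_j$ is irrelevant and they agree.

So each flip gives $\sim_0$-related lifts.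

*Illustration for $r=2$.* The pairs $(l,\rho)$ at the ends of the labels, row by row, in the order of the flips:
$$\begin{array}{c|ccccc} \text{signs of }a_1b_1a_2b_2z & a_1&b_1&a_2&b_2&z\\ \hline -\,-\,-\,-\,- & (\frac12,0)&(\frac12,0)&(1,0)&(1,0)&(1,0)\\ -\,+\,-\,-\,- & (\frac12,0)&(\frac12,\frac12)&(1,\frac12)&(1,\frac12)&(1,\frac12)\\ -\,+\,-\,+\,- & (\frac12,0)&(\frac12,\frac12)&(1,\frac12)&(1,1)&(1,1)\\ -\,+\,-\,+\,+ & (\frac12,0)&(\frac12,\frac12)&(1,\frac12)&(1,1)&(1,1)\\ -\,+\,+\,+\,+ & (\frac12,0)&(\frac12,\frac12)&(\frac12,1)&(\frac12,1)&(\frac12,1)\\ +\,+\,+\,+\,+ & (0,\frac12)&(0,\frac12)&(0,1)&(0,1)&(0,1) \end{array}$$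
Consecutive rows differ by at most $\frac12$ in each entry.

*Case $q+1$ even.* Then $q+2$ is odd, and the odd case gives a $\sim_0$-chain from $\lambda_{q+1}$ to $\lambda_{q+2}$ in $T_{q+1}\cup T_{q+2}$. Replace each member $\psi$ by $\tilde\psi(t)=\psi(1-t)-1$. Since $F(x-1)=1-F(x)$, we get $F\tilde\psi(t)=1-\sigma(1-t)=\sigma(t)$, so these are lifts. They lie in $T_q\cup T_{q+1}$; since $\tilde\psi[t,1]=\psi[0,1-t]-1$, $\sim_0$ becomes $\sim_1$; and the ends become lifts into $T_q$ and into $T_{q+1}$, that is, $\lambda_q$ and $\lambda_{q+1}$. This proves the claim.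

**Step 4: assembling $D$.** Concatenate the chains $\lambda_0\to\lambda_1\to\dots\to\lambda_{k-1}$ and insert repetitions (allowed by reflexivity) to obtain lifts $\psi_0,\dots,\psi_{n'-1}$ with $\psi_m\sim_1\psi_{m+1}$ for $m$ even and $\psi_m\sim_0\psi_{m+1}$ for $m$ odd. For $s\in[0,1]$ put
$$D(m+s)=\psi_m(s)\ (m\text{ even}),\qquad D(m+s)=\psi_m(1-s)\ (m\text{ odd}).$$
At the integer $m+1$ the two definitions are $\psi_m(1)=\psi_{m+1}(1)$ if $m$ is even and $\psi_m(0)=\psi_{m+1}(0)$ if $m$ is odd; so $D$ is well defined and continuous. As $F(m+s)$ is $s$ for even and $1-s$ for odd $m$, $FD=\sigma F$. All lifts used take values in $[0,k]$, and $D$ is onto $[0,k]$ since it covers $T_0,\dots,T_{k-1}$. Each $\psi_m$ takes its values in some $T_q\cup T_{q+1}=[\tau-1,\tau+1]$, $\tau=q+1\le k-1$ (if $k=1$, in $T_0\subset[0-1,0+1]$), which is (1). For (2) let $\tau=m+1$. If $m$ is even, the two sets are $\psi_m[1-t,1]$ and $\psi_{m+1}[1-t,1]$, and $\psi_m\sim_1\psi_{m+1}$; if $m$ is odd, they are $\psi_m[0,t]$ and $\psi_{m+1}[0,t]$, and $\psi_m\sim_0\psi_{m+1}$. $\square$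

## 9. The two towers

We construct intervals $N_i=[0,n_i]$ with $n_0=5$ and continuous surjections $\varphi_i:N_{i+1}\to N_i$, $s_i:I\to I$ with $F\varphi_i=s_iF$. Write $\varphi_{ij}:N_i\to N_j$ and $s_{ij}:I\to I$ ($j\le i$) for the compositions. Each $\varphi_i$ is a composition of three maps: a crooked walk $w_i$ (to make $N$ h.i.), a drift $D_i$ (for (α), (β), (γ)), and a map $\hat g_i$ that is crooked inside each tooth (to make $M$ h.i.). Given everything up to $N_i$:

* choose $\varepsilon_i=1/r_i\le\frac13$, $r_i$ an integer, such that $|x-y|\le\varepsilon_i$ implies $|\varphi_{ij}(x)-\varphi_{ij}(y)|\le2^{-i}$ for all $j\le i$;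
* let $w_i:[0,n_i^*]\to[0,n_i]$ be from Lemma 5 with $n=n_i$, so $Fw_i=F$;
* let $\sigma_i$ and $D_i:[0,n_{i+1}]\to[0,n_i^*]$ be from Lemma 7 with $k=n_i^*$, $r=r_i$;
* let $g_i$ be from Corollary 6, so crooked that $s_{ij}\sigma_ig_i$ is $2^{-i}$-crooked for all $j\le i$. This is possible: if $|x-y|\le\delta$ implies $|h(x)-h(y)|\le\eta$ and $g$ is $\delta$-crooked, then $hg$ is $\eta$-crooked; and the maps $s_{ij}\sigma_i$ are uniformly continuous.

Let $\hat g_i:N_{i+1}\to N_{i+1}$ be $(F|T)^{-1}g_iF$ on each tooth $T$. As $g_i$ fixes $0$ and $1$, $\hat g_i$ fixes the integers; so it is well defined and continuous, maps each tooth onto itself, and $F\hat g_i=g_iF$. Put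
$$s_i=\sigma_ig_i,\qquad\varphi_i=w_iD_i\hat g_i.$$
Then $F\varphi_i=FD_i\hat g_i=\sigma_iF\hat g_i=\sigma_ig_iF=s_iF$. Also $s_{i+1,j}=s_{ij}\sigma_ig_i$ is $2^{-i}$-crooked for $j\le i$.

**(P1) The two sides of an integer look alike.** For integers $0<\tau<n_{i+1}$ and $t\in[0,1]$: $d_H(\varphi_i[\tau-t,\tau],\varphi_i[\tau,\tau+t])\le\varepsilon_i$, and hence for $j\le i$
$$d_H(\varphi_{i+1,j}[\tau-t,\tau],\varphi_{i+1,j}[\tau,\tau+t])\le2^{-i}.$$
Indeed, since $F(2\tau-x)=F(x)$, $\hat g_i$ commutes with $x\mapsto2\tau-x$ on $[\tau-1,\tau+1]$. So $\hat g_i[\tau-t,\tau]=[\tau-t^*,\tau]$ and $\hat g_i[\tau,\tau+t]=[\tau,\tau+t^*]$ with the same $t^*$. By Lemma 7(2) the images of these under $D_i$ are at distance at most $1/r_i=\varepsilon_i$, and $w_i$ is $1$-Lipschitz. The second inequality follows from $\varphi_{i+1,j}=\varphi_{ij}\varphi_i$ and the choice of $\varepsilon_i$.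

**(P2) Few teeth go into few teeth.** $\varphi_i$ maps a union of at most $4$ consecutive teeth into a union of at most $4$ consecutive teeth. Indeed, let $T$ be one of them. Then $\hat g_i(T)=T$, $D_i(T)\subset[\tau-1,\tau+1]$ for an integer $\tau$ by Lemma 7(1), and $w_i$ is $1$-Lipschitz with $c=w_i(\tau)$ an integer; so $\varphi_i(T)\subset[c-1,c+1]$. By (P1) with $t=1$, the images of adjacent teeth are at distance at most $\varepsilon_i$, so the at most three other teeth go into the $3\varepsilon_i$-neighborhood of $\varphi_i(T)$. As $3\varepsilon_i\le1$, everything lies in $[c-2,c+2]\cap N_i$.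

**(P3) $\varphi_i$ is crooked at the scale of teeth.** If $y,z\in N_{i+1}$ and $\varphi_i(y)=u$, $\varphi_i(z)=v$ are integers with $u+2\le v$, then there are $z',y'$ in weak order $y,z',y',z$ with $\varphi_i(z')=v-1$, $\varphi_i(y')=u+1$. Indeed, put $E=D_i\hat g_i$, so $\varphi_i=w_iE$, and apply (C) to $E(y),E(z)$. It gives $Z',Y'$ in weak order $E(y),Z',Y',E(z)$ with $w_i(Z')=v-1$, $w_i(Y')=u+1$. By IVT choose $y'$ between $y$ and $z$ with $E(y')=Y'$, then $z'$ between $y$ and $y'$ with $E(z')=Z'$.

**The limits.** Let
$$N=\varprojlim(N_i,\varphi_i),\qquad M=\varprojlim(I,s_i),\qquad f=\varprojlim F:N\to M.$$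
Both are nondegenerate metrizable continua, chainable by (I2). The map $f$ is well defined since $F\varphi_i=s_iF$. It is onto: for $x=(x_i)\in M$ the nonempty compact sets $F^{-1}(x_i)\cap N_i$ form an inverse system, and a thread in it is a point of $f^{-1}(x)$. For $A\in\mathcal C(N)$ the projection $A_i$ is an interval in $N_i$, and the $i$th projection of $f(A)$ is $F(A_i)$. So $f(A)=M$ iff $F(A_i)=I$ for all $i$, that is, iff each $A_i$ contains a full tooth. Since $F(A_i)=s_i(F(A_{i+1}))$, once $F(A_i)\ne I$ the same holds for all larger indices; so if $f(A)\neq M$, then $F(A_i)\ne I$ for all large $i$.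

## 10. Verification: $M$ and $N$ are pseudo-arcs, and $f$ is two-level

**Lemma 8.** $M$ is h.i.; hence $M$ is a pseudo-arc.

*Proof.* Suppose $A,B\in\mathcal C(M)$ meet and are not nested. By (I1) neither of $A_j,B_j$ contains the other for all large $j$; fix such a $j$. These are intersecting intervals, so, exchanging names if needed, $A_j=[a,a']$, $B_j=[b,b']$ with $a<b\le a'<b'$. Let $0<\delta<\min(b-a,b'-a')$ and $i\ge j$ with $2^{-i}\le\delta$. Then $s=s_{i+1,j}$ is $\delta$-crooked. Take $y\in A_{i+1}$ with $s(y)=a$, $z\in B_{i+1}$ with $s(z)=b'$, and $z',y'$ from crookedness. All lie in the interval $A_{i+1}\cup B_{i+1}$. Since $s(z')\ge b'-\delta>a'$, $z'\notin A_{i+1}$, so $z'\in B_{i+1}$. Then $y'$, between $z'$ and $z$, is in the interval $B_{i+1}$, but $s(y')\le a+\delta<b$. This is a contradiction. $\square$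

**Lemma 9.** $f$ satisfies (α), (β) and (γ). Moreover, if $A\in\mathcal B$, then each $A_i$ is contained in a union of at most $4$ consecutive teeth.

*Proof.* **(α).** Suppose $A\subsetneq B$ and $f(A)=f(B)\ne M$. Pick $j$ with $\theta=d_H(A_j,B_j)>0$, and $i\ge j$ with $2^{-i}<\theta$ and $F(B_{i+1})\ne I$. Put $K=A_{i+1}\subset K'=B_{i+1}$; so $F(K)=F(K')\neq I$, and $K'$ contains no full tooth. If $K'$ lies in one tooth, $F$ is injective on $K'$, so $K=K'$ and $A_j=B_j$, a contradiction. Otherwise there is an integer $\tau$ in the interior of $K'$, so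
$$K'=[\tau-b',\tau+c'],\qquad 0<\tau<n_{i+1},\quad0<b',c'<1.$$
On $(\tau-1,\tau+1)$ the value $F(\tau)\in\{0,1\}$ is attained only at $\tau$. As $F(\tau)\in F(K')=F(K)$, we get $\tau\in K$ and $K=[\tau-b,\tau+c]$ with $b,c\ge0$. For $|x|\le 1$ we have $|F(\tau+x)-F(\tau)|=|x|$, so $F(K)=F(K')$ gives $\max(b,c)=\max(b',c')=:h<1$. If $b=h$, then
$$[\tau-h,\tau]\subset K\subset K'\subset[\tau-h,\tau+h]\subset N_{i+1}.$$
By (P1), $\varphi_{i+1,j}[\tau,\tau+h]$ lies in the closed $2^{-i}$-neighborhood of $\varphi_{i+1,j}[\tau-h,\tau]$; so $\theta=d_H(\varphi_{i+1,j}(K),\varphi_{i+1,j}(K'))\le2^{-i}<\theta$, a contradiction. The case $c=h$ is symmetric.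

**The size of border continua, and (γ).** Let $A\in\mathcal B$ and $A^m\to A$ with $f(A^m)\ne M$. Fix $i$ and $m$. For some $l>i$ we have $F((A^m)_l)\ne I$, so $(A^m)_l$ contains no full tooth and lies in at most two adjacent teeth. Applying (P2) repeatedly, $(A^m)_i$ lies in a union of at most $4$ consecutive teeth. There are finitely many such unions in $N_i$ and each is closed, so one of them contains $(A^m)_i$ for infinitely many $m$, hence contains $A_i=\lim_m(A^m)_i$. As $n_0=5$, $A_0\ne N_0$, and so $A\ne N$.

**(β).** Let $A\in\mathcal B$ and suppose $B\subsetneq A$, $f(B)=M$. Pick $j$ with $\theta=d_H(A_j,B_j)>0$ and $i\ge j$ with $3\cdot2^{-i}<\theta$. $B_{i+1}$ contains a full tooth $T$, and $T\subset B_{i+1}\subset A_{i+1}\subset E$, where $E$ is a union of at most $4$ consecutive teeth, one of them $T$. By (P1) with $t=1$, applied at most three times, $\varphi_{i+1,j}(E)$ lies in the closed $3\cdot2^{-i}$-neighborhood of $\varphi_{i+1,j}(T)\subset B_j$. So $\theta\le3\cdot2^{-i}<\theta$, a contradiction. $\square$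

By Lemmas 8 and 9, $f$ is a two-level map onto an h.i. continuum, so Lemma 3 applies to it.

**Lemma 10.** $N$ is h.i.; hence $N$ is a pseudo-arc.

*Proof.* **Reduction to the upper level.** By Lemma 3(1), intersecting $A,B$ are nested unless $A,B\in\mathcal F$. Suppose $A,B\in\mathcal F$ meet and are not nested. Both are saturated by Lemma 3(3), so $\pi(A),\pi(B)$ are not nested, and they meet.

**Finding room for two teeth on each side.** The continuum $\pi(A)$ is nondegenerate, since it meets $\pi(B)$ and is not contained in it. So it has no isolated points, and the nonempty relatively open subset $\pi(A)\setminus\pi(B)$ is infinite; likewise $\pi(B)\setminus\pi(A)$. Choose distinct $q_1,q_2\in\pi(A)\setminus\pi(B)$ and distinct $q_3,q_4\in\pi(B)\setminus\pi(A)$, and put $A^k=\pi^{-1}(q_k)\in\mathcal B$. Then $A^1,A^2\subset A$, and $A^1,A^2,B$ are pairwise disjoint; $A^3,A^4\subset B$, and $A^3,A^4,A$ are pairwise disjoint. By (I1), for large $i$ the projections $A^1_i,A^2_i,B_i$ are pairwise disjoint, and so are $A^3_i,A^4_i,A_i$. Fix such an $i$. Each $A^k_i$ contains a full tooth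 since $f(A^k)=M$. So $A_i,B_i$ meet and are not nested; exchanging names if needed,
$$A_i=[a,a'],\quad B_i=[b,b'],\quad a<b\le a'<b'.$$
The interval $[a,b)=A_i\setminus B_i$ contains two disjoint full teeth; if $u$ is the left end of the left one, then $a\le u$ and $u+2<b$. Similarly $(a',b']=B_i\setminus A_i$ contains two disjoint full teeth; if $v$ is the right end of the right one, then $v\le b'$ and $v-2>a'$. In particular $u+2<b\le a'<v$.

**Crookedness gives a contradiction.** Choose $y\in A_{i+1}$, $z\in B_{i+1}$ with $\varphi_i(y)=u$, $\varphi_i(z)=v$, and $z',y'$ by (P3). They lie in the interval $A_{i+1}\cup B_{i+1}$. Since $\varphi_i(z')=v-1>a'$, $z'\notin A_{i+1}$, so $z'\in B_{i+1}$. Hence $y'$, between $z'$ and $z$, is in $B_{i+1}$; but $\varphi_i(y')=u+1<b$. This is a contradiction. $\square$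

Lemmas 8, 9 and 10 prove Proposition 1, and with Section 6 the proof of Theorem A is complete: there is a continuum with a Whitney map to $\langle L,<_{lex}\rangle$.

## 11. Arcs with metrizable interior intervals: Theorem B

So far we used only the first identity in (1), which puts an interval on top. The second identity, read with $\pi:N\to Q$ instead of $f:N\to M$, puts an interval *below* a Whitney map of $Q$. To iterate this we need $Q$ to be a pseudo-arc.

**Lemma 11.** For $f:N\to M$ from Proposition 1, $Q$ is a pseudo-arc.

*Proof.* The fibers of $\pi$ are the members of $\mathcal B$, which are continua; so $\pi$ is monotone and $Q$ is chainable by (F4). Preimages of subcontinua under the monotone map $\pi$ are subcontinua of $N$. If two subcontinua of $Q$ meet, so do their preimages, which are nested since $N$ is h.i.; hence so are the two subcontinua. By Lemma 3(3), $Q$ is nondegenerate and metrizable. $\square$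

*Proof of Theorem B.* **Step 1: the list of arcs.** This step finds $J$ as a union of an $\omega_1$-sequence of metrizable intervals. A nondegenerate separable arc is order-isomorphic to $[0,1]$: a countable dense set without the endpoints is, by Cantor's theorem, isomorphic to $\mathbb Q\cap(0,1)$, and the isomorphism extends by order completeness. In particular this holds for nondegenerate metrizable arcs.

Fix an interior point $c$ of $J$. If $\max J$ is the limit of an increasing sequence $x_n\lhd\max J$ with $c\lhd x_n$, then $\bigcup_n[c,x_n]$ is a countable union of metrizable compacta, dense in $[c,\max J]$. So $[c,\max J]$ is separable, hence $\cong[0,1]$; put $t_\alpha=\max J$ for all $\alpha<\omega_1$. Otherwise let $\kappa$ be the cofinality at $\max J$, a regular uncountable cardinal. Take a strictly increasing cofinal sequence $(t_\alpha)_{\alpha<\kappa}$ from $t_0\rhd c$ that is continuous, that is, $t_\lambda=\sup_{\alpha<\lambda}t_\alpha$ at limits $\lambda<\kappa$; these suprema are below $\max J$ since $\lambda<\kappa$. If $\kappa>\omega_1$, then $[c,t_{\omega_1}]$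 is not first countable at $t_{\omega_1}\lhd\max J$, contradicting the hypothesis. So $\kappa=\omega_1$. Since $[c,t_0]$ and each $[t_\alpha,t_{\alpha+1}]$ are $\cong[0,1]$, mapping them onto the consecutive unit intervals of $L$ gives $[c,\max J]\cong L$.

Choose dually $s_\alpha$ ($\alpha<\omega_1$): either constantly $\min J$, with $[\min J,c]\cong[0,1]$, or strictly decreasing, continuous and coinitial, $s_0\lhd c$, with $[\min J,c]\cong L^-$. So $J$ is one of $[0,1]$, $[0,1]^\frown L\cong L$, $L^-{}^\frown[0,1]\cong L^-$, $L^-{}^\frown L$. Conversely, all four satisfy the hypothesis: for $\alpha<\omega_1$ the interval $[\bar0,\bar\alpha]$ of $L$ is a countable union of separable intervals together with $\bar\alpha$, hence separable and $\cong[0,1]$; and an interval that misses the two endpoints of $J$ is contained in one such interval or a union of two.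

Let $J_\alpha=[s_\alpha,t_\alpha]$ for $\alpha<\omega_1$; it is the union of $[s_\alpha,c]$ and $[c,t_\alpha]$, both $\cong[0,1]$, so $J_\alpha\cong[0,1]$. Put $J_{\omega_1}=J$, $s_{\omega_1}=\min J$, $t_{\omega_1}=\max J$.

**Step 2: the weight of $J$.** If $J\cong[0,1]$, take for $X$ a pseudo-arc, with (F1); its weight is $\omega=w(J)$. Otherwise $J$ contains a copy of $L$ as a space, so it is not metrizable and $w(J)\ge\omega_1$; and $J$ has a dense set of size $\omega_1$, whose intervals (together with rays at the endpoints of $J$) give a base, so $w(J)=\omega_1$. From now on we are in this case.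

**Step 3: the recursion.** Let $c_\alpha(x)=\max(s_\alpha,\min(x,t_\alpha))$, the retraction of $J$ to $J_\alpha$. For $\alpha\le\omega_1$ we construct nondegenerate chainable h.i. continua $P_\alpha$ (pseudo-arcs if $\alpha<\omega_1$), Whitney maps $\nu_\alpha:\mathcal C(P_\alpha)\to J_\alpha$ and a commuting system of continuous surjections $p^\gamma_\alpha:P_\gamma\to P_\alpha$ for $\alpha<\gamma\le\omega_1$ with
$$\nu_\alpha(p^\gamma_\alpha(A))=c_\alpha(\nu_\gamma(A))\qquad(A\in\mathcal C(P_\gamma)).\tag{3}$$
Start with a pseudo-arc $P_0$ and a Whitney map $\nu_0$ to $J_0\cong[0,1]$ from (F1).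

**Step 4: successors, first on top and then below.** If $t_\alpha\lhd t_{\alpha+1}$, take a homeomorphism of $P_\alpha$ onto $M$ (F3), let $\nu_M:\mathcal C(M)\to[s_\alpha,t_\alpha]$ be $\nu_\alpha$ transported to $M$, let $\nu_Q:\mathcal C(Q)\to[t_\alpha,t_{\alpha+1}]\cong[0,1]$ be from (F1), and apply Lemma 4. This gives $P'=N$, a Whitney map $\nu'$ to $[s_\alpha,t_{\alpha+1}]$, and $p':P'\to P_\alpha$ ($f$ followed by the inverse homeomorphism) with $\nu_\alpha(p'(A))=\min(\nu'(A),t_\alpha)$. If $t_\alpha=t_{\alpha+1}$, put $P'=P_\alpha$, $\nu'=\nu_\alpha$, $p'=\mathrm{id}$; the same identity holds.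

If $s_{\alpha+1}\lhd s_\alpha$, take a homeomorphism $k:Q\to P'$, which exists by Lemma 11 and (F3). Apply Lemma 4 with $\nu_M:\mathcal C(M)\to[s_{\alpha+1},s_\alpha]\cong[0,1]$ from (F1) and $\nu_Q(B)=\nu'(k(B))$, a Whitney map to $[s_\alpha,t_{\alpha+1}]$. This gives $P_{\alpha+1}=N$, a Whitney map $\nu_{\alpha+1}$ to $[s_{\alpha+1},t_{\alpha+1}]$, and $p''=k\pi:P_{\alpha+1}\to P'$ with, by the second identity in (1), $\nu'(p''(A))=\max(\nu_{\alpha+1}(A),s_\alpha)$. If $s_{\alpha+1}=s_\alpha$, put $P_{\alpha+1}=P'$, $\nu_{\alpha+1}=\nu'$, $p''=\mathrm{id}$.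

Let $p^{\alpha+1}_\alpha=p'p''$. Then
$$\nu_\alpha(p^{\alpha+1}_\alpha(A))=\min(\max(\nu_{\alpha+1}(A),s_\alpha),t_\alpha)=c_\alpha(\nu_{\alpha+1}(A)),$$
as $s_\alpha\lhd t_\alpha$. For $\delta<\alpha$ put $p^{\alpha+1}_\delta=p^\alpha_\delta p^{\alpha+1}_\alpha$; (3) holds since $c_\delta c_\alpha=c_\delta$ for $\delta\le\alpha$.

**Step 5: limits.** Let $\lambda\le\omega_1$ be a limit. Then $s_\lambda=\inf_{\alpha<\lambda}s_\alpha$ and $t_\lambda=\sup_{\alpha<\lambda}t_\alpha$. First we recover $J_\lambda$ from its truncations: the map $J_\lambda\to\varprojlim_{\alpha<\lambda}(J_\alpha,c_\alpha)$, $x\mapsto(c_\alpha(x))_\alpha$, is a homeomorphism. It is continuous. It is onto: for a thread $(x_\alpha)$ the sets $\{x\in J_\lambda:c_\alpha(x)=x_\alpha\}$ are nonempty, closed and decreasing, so they have a common point. It is injective: if $x\lhd y$ in $J_\lambda$, pick $z$ with $x\lhd z\lhd y$; then $s_\alpha\lhd z\lhd t_\alpha$ for some $\alpha<\lambda$, and $c_\alpha(x)\lhd z\lhd c_\alpha(y)$. As $J_\lambda$ is compact, it is a homeomorphism.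

Let $P_\lambda=\varprojlim_{\alpha<\lambda}P_\alpha$ with projections $p_\alpha$. It is chainable, h.i. and nondegenerate, and a pseudo-arc if $\lambda<\omega_1$, as in Section 6. Let $\nu_\lambda(A)$ be the unique point of $J_\lambda$ with $c_\alpha(\nu_\lambda(A))=\nu_\alpha(p_\alpha(A))$ for all $\alpha<\lambda$; it exists because, by (3) below $\lambda$, the points $\nu_\alpha(p_\alpha(A))$ form a thread. Then (3) holds, and $\nu_\lambda$ is continuous because its coordinates $A\mapsto\nu_\alpha(p_\alpha(A))$ are.

* (a) $c_\alpha(\nu_\lambda(\{x\}))=s_\alpha=c_\alpha(s_\lambda)$ for all $\alpha<\lambda$, so $\nu_\lambda(\{x\})=s_\lambda$.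
* (b) If $A\subsetneq B$, then $p_\alpha(A)\subsetneq p_\alpha(B)$ for some $\alpha<\lambda$, so $c_\alpha(\nu_\lambda(A))\lhd c_\alpha(\nu_\lambda(B))$. As $c_\alpha$ is monotone, $\nu_\lambda(A)\lhd\nu_\lambda(B)$.
* (c) $c_\alpha(\nu_\lambda(P_\lambda))=\nu_\alpha(P_\alpha)=t_\alpha=c_\alpha(t_\lambda)$ for all $\alpha<\lambda$, so $\nu_\lambda(P_\lambda)=t_\lambda$.

**Step 6: the weight of $X$.** $X=P_{\omega_1}$ embeds in a product of $\omega_1$ metrizable compacta, so $w(X)\le\omega_1=w(J)$, and it admits the Whitney map $\nu_{\omega_1}$ to $J$. By Lemma 2 every continuum with a Whitney map to $J$ has weight at least $w(J)$. So $w(X)=w(J)$, the least possible weight. $\blacksquare$
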